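# Rational chains in the reduced boundary of a dlt pair

## The theorem: chains in $\lfloor D\rfloor$ and rational connectedness of $X$

All varieties are over $\mathbb C$ and irreducible. $X$ is a normal projective variety, and a pair $(X,D)$ consists of $X$ and an effective $\mathbb Q$-divisor $D$ with $K_X+D$ $\mathbb Q$-Cartier. RC means rationally connected, RCC means rationally chain connected.

**Theorem A.** Let $(X,D)$ be a dlt pair with $D=\sum_iE_i+\sum_ja_jF_j$, where the $E_i$ and $F_j$ are distinct prime divisors, $a_j\in(0,1)$, and there is at least one $E_i$. Suppose that $X$ is RC and that $-(K_X+D)$ is big and semiample. Then $\bigcup_iE_i$ is RCC.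

It is deduced from a statement with trivial log canonical class, which is an equivalence.

**Theorem B.** Let $(X,\Delta)$ be a projective dlt pair with $K_X+\Delta\sim_{\mathbb Q}0$, $E:=\lfloor\Delta\rfloor\ne0$ and $\Delta-E$ big (that is, $\Delta-E\sim_{\mathbb Q}A+N$ with $A$ an ample $\mathbb Q$-Cartier divisor and $N\ge0$). Then $X$ is RC $\iff$ $\operatorname{Supp}E$ is RCC.

**Corollary C.** Let $(X,D)$ be a projective lc pair with $-(K_X+D)$ big and semiample and $\mathrm{Nklt}(X,D)\neq\emptyset$. If $X$ is RC, then $\mathrm{Nklt}(X,D)$ is RCC. If $(X,D)$ is dlt, the converse holds too.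

In plain words: take a variety in which any two general points lie on a rational curve, and a boundary $D$ with $-(K_X+D)$ positive in the weak sense "big and semiample". The components of coefficient $1$ form a closed set $E=\bigcup E_i$. Can one travel between any two points of $E$ along finitely many rational curves without leaving $E$? That $E$ is connected is the Kollár–Shokurov connectedness lemma. The question, posed in Yuan Wang, "Rational curves on hypersurfaces", arXiv:1604.04663 (2016), is whether $E$ is connected by rational curves. It is delicate because single components $E_i$ need not be RC (Example 5), so the chains must sometimes use several components.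

## Rational chains, dlt pairs, lc centers, crepant pairs

**Definition (rational curves, RC, RCC).** A rational curve is an irreducible projective curve with normalization $\mathbb P^1$. A projective variety is RC if two general points of it lie on a rational curve in it (a point is RC). A nonempty reduced projective scheme $A$ is RCC if any two closed points of $A$ coincide or lie in a connected finite union of rational curves contained in $A$.

RC is a birational invariant, and a projective variety dominated by an RC variety is RC. Images of RCC schemes are RCC: the image of a rational curve is a point or, by Lüroth, a rational curve. A connected finite union of RCC closed subsets is RCC: walk from one to the next through common points. A smooth projective RCC variety is RC (Kollár–Miyaoka–Mori). The two notions differ on singular varieties.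

*Example 1.* Let $S$ be the projective cone over an elliptic curve $\Gamma$. Any two points are joined by two rulings through the vertex, so $S$ is RCC. Its resolution $\tilde S$ is a $\mathbb P^1$-bundle over $\Gamma$. Every rational curve in $\tilde S$ maps to a point of $\Gamma$, so $\tilde S$ is not RCC, and $S$ is not RC. So RCC is not a birational invariant.

**Definition (discrepancies, dlt).** For $f:Y\to X$ birational, write $K_Y=f^*(K_X+D)+\sum a(G)\,G$; then $a(G)$ is the discrepancy of $G$ (for $G$ on $X$, it is minus the coefficient of $G$ in $D$). The pair is klt (lc) if all discrepancies are $>-1$ ($\ge-1$); it is plt if all exceptional ones are $>-1$. It is dlt if it is lc, so all coefficients of $D$ are at most $1$, and there is a closed $Z_0\subset X$ such that $X\setminus Z_0$ is smooth with $D$ snc on it, and every divisor with center in $Z_0$ has discrepancy $>-1$.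

**Definition (lc centers, Nklt, strata).** $\mathrm{Nklt}(X,D)$ is the union of the centers of the divisors of discrepancy $\le-1$. For an lc pair, the divisors of discrepancy $-1$ are the lc places and their centers are the lc centers. $\Delta^{=1}$ is the reduced sum (or its support) of the components of coefficient $1$ of $\Delta$. Strata of a dlt pair are the components of intersections of components of $\lfloor\Delta\rfloor$; they are exactly its lc centers. So $\mathrm{Nklt}=\lfloor\Delta\rfloor$ for a dlt pair.

We use the same words for an snc divisor $\Delta$ with coefficients $\le1$, possibly negative, on a smooth variety: there the centers of divisors of discrepancy $-1$ are the strata of $\Delta^{=1}$.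

*Example 2.* For two lines in $\mathbb P^2$, the pair is dlt and its lc centers are the two lines and their common point. For a nodal cubic in $\mathbb P^2$, blowing up the node gives discrepancy $1-2=-1$. The pair is lc, but not dlt, since the divisor is not snc at the node.

**Definition (crepant).** Two pairs on birational varieties are crepant if their log canonical divisors, formed with the same rational top form, have equal pullbacks to a common resolution.

Crepant pairs have the same discrepancies, hence the same lc places; the centers differ.

*Example 3.* Let $S\subset\mathbb P^3$ be the cone over a smooth plane cubic with vertex $p$, and $\pi:X=\mathrm{Bl}_p\mathbb P^3\to\mathbb P^3$ with exceptional divisor $P\cong\mathbb P^2$. Put $h=\pi^*\mathcal O(1)$. Then $K_X=-4h+2P$ and the strict transform is $\tilde S\sim 3h-3P$, so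
$$K_X+\tilde S+P\sim -h,\qquad K_X+\tilde S+P=\pi^*(K_{\mathbb P^3}+S).\tag{1}$$
So $(X,\tilde S+P)$ and $(\mathbb P^3,S)$ are crepant. The first is dlt: $\tilde S$ and $P$ are smooth and meet transversally along a plane cubic. The second is lc but not dlt, with lc centers $S$ and $\{p\}$. The map $\pi$ is what is called a crepant dlt modification.

The last notion is the different: for a prime divisor $S$ in a plt pair $(V,S+\Theta)$, $S$ is normal and $(K_V+S+\Theta)|_S=K_S+\mathrm{Diff}(\Theta)$ with $\mathrm{Diff}(\Theta)\ge0$ and $(S,\mathrm{Diff}(\Theta))$ klt. For a ruling $L$ of the quadric cone, $\mathrm{Diff}(0)=\frac12[\text{vertex}]$: indeed $(K+L)\cdot L=-2+\frac12$.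

## Curves, surfaces and a threefold by hand

*Curves.* $X=\mathbb P^1$, and bigness means $\deg D<2$. So exactly one point has coefficient $1$, and $E$ is a point.

*Log smooth pairs and cohomology.* A sensible first approach is vanishing. Let $X$ be smooth, $D$ snc, $L=-(K_X+D)$. Then
$$-E\sim_{\mathbb Q}K_X+L+\sum a_jF_j ,$$
with $L$ nef and big and $\sum a_jF_j$ snc with coefficients in $(0,1)$. Kawamata–Viehweg gives $H^i(X,\mathcal O_X(-E))=0$ for $i>0$. A smooth projective RC variety has $H^i(X,\mathcal O_X)=0$ for $i>0$. The sequence $0\to\mathcal O_X(-E)\to\mathcal O_X\to\mathcal O_E\to0$ yields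
$$H^0(E,\mathcal O_E)=\mathbb C,\qquad H^i(E,\mathcal O_E)=0\quad(i>0).\tag{2}$$

*Surfaces.* If $\dim X=2$ then $E$ is a connected curve with $H^1(\mathcal O_E)=0$. As $H^1(\mathcal O_E)\to H^1(\mathcal O_{E_i})$ is onto on a curve, each $E_i$ is $\mathbb P^1$. So $E$ is RCC, and Theorem A holds for log smooth surface pairs.

*Where this stops.* In dimension $\geq3$, $E$ has dimension $\ge2$, and (2) does not imply RCC: an Enriques surface satisfies (2), but it has Kodaira dimension $0$, so it is not uniruled, hence not RC and (being smooth) not RCC. Cohomology alone cannot finish.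

*Example 4 (rational connectedness of $X$ must be used).* Let $B$ be smooth projective with $K_B\sim0$, $\dim B>0$, $L$ ample on $B$, $\tau:X=\mathbb P_B(\mathcal O\oplus L)\to B$, with disjoint sections $E_0,E_\infty$ of normal bundles $L^{-1},L$, so $E_\infty\sim E_0+\tau^*L$. As $K_X=\tau^*K_B-E_0-E_\infty$, we get $-(K_X+E_0)\sim E_\infty$. It is semiample: $|mE_\infty|$ contains $mE_\infty$ and the divisors $mE_0+\tau^*(\text{member of }|mL|)$. It is big: $E_\infty^{\dim X}=L^{\dim B}>0$. Here $E=E_0\cong B$ is not RCC, and $X$ is not RC, since it dominates $B$ and $B$ is not uniruled. Both sides of the equivalence fail together.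

*Example 5 (components need not be RC).* In Example 3, $X$ is rational, $(X,\tilde S+P)$ is dlt and by (1) $-(K_X+\tilde S+P)\sim h$ is big and base point free. The component $\tilde S$ is a $\mathbb P^1$-bundle over an elliptic curve, so not even RCC. Yet $\tilde S\cup P$ is RCC: each point of $\tilde S$ lies on a ruling, which meets $P\cong\mathbb P^2$. So adjunction to one component at a time cannot work either. On $P$ the restricted class $K_P+(\text{cubic})$ is even trivial.

## Reductions to Theorem B, and sharpness

**Reduction of Theorem A.** This step replaces a big and semiample class by a trivial one. Let $m\ge2$ be such that $|-m(K_X+D)|$ is base point free, $M$ a general member, $H_0=\frac1mM$ and $\Delta=D+H_0$. A pair is dlt iff it has a log resolution all of whose exceptional divisors have discrepancy $>-1$ [KM 2.44]. Take such an $s$ for $(X,D)$. By Bertini, $s^*M$ is smooth, contains no exceptional divisor and is snc with the rest. So $s$ is also a log resolution of $(X,\Delta)$, with the same exceptional discrepancies, and $(X,\Delta)$ is dlt with $\lfloor\Delta\rfloor=\sum E_i=:E$, because $\frac1m<1$. Moreover $K_X+\Delta\sim_{\mathbb Q}0$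 and $\Delta-E\ge H_0$ is big. Theorem B applies. The same reduction turns "$\lfloor D\rfloor$ RCC $\Rightarrow X$ RC" for dlt pairs into the other direction of Theorem B; this is the converse in Corollary C.

**Reduction of Corollary C.** This step passes from lc to dlt. Let $(X^d,D^d)\to(X,D)$ be a crepant dlt modification. $X^d$ is RC, and $-(K_{X^d}+D^d)$ is the pullback of $-(K_X+D)$, so it is big and semiample. The lc places of the two pairs agree. Those of $(X^d,D^d)$ have their centers in $\lfloor D^d\rfloor$, and its components are lc places. So $\lfloor D^d\rfloor\ne0$ maps onto $\mathrm{Nklt}(X,D)$. By Theorem A, $\lfloor D^d\rfloor$ is RCC, hence so is its image.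

*Sharpness.* Bigness is needed: for $(\mathbb P^2,\text{smooth cubic})$ the class $-(K+D)$ is trivial and the cubic is not RCC. The converse in Corollary C fails for lc pairs: let $X$ be the projective cone over an elliptic curve, $D=0$. On the resolution, with sections $E_0$ (over the vertex) and $E_\infty$, we have $K=-E_0-E_\infty$. So $-K_X$ is the class of the image of $E_\infty$, which is ample, and $E_0$ has discrepancy $-1$. Thus $\mathrm{Nklt}$ is the vertex, which is RCC, but $X$ is not RC.

It remains to prove Theorem B.

## Published theorems that enter the proof

* (HM) Hacon–McKernan, Duke 138 (2007): if $(V,\Theta)$ is klt, $f:V\to S$ is projective with $f_*\mathcal O_V=\mathcal O_S$, $-(K_V+\Theta)$ is $f$-ample, and $h:T\to V$ is projective birational, then every fibre of $f\circ h$ is RCC. For $S$ a point: klt log Fano varieties are RC (also Zhang, Crelle 2006). For $f=\mathrm{id}$: fibres of $h$ are RCC.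
* (GHS) Graber–Harris–Starr: a smooth projective variety over $\mathbb P^1$ with RC general fibre has a section; RC base and RC general fibre imply RC total space; MRC quotients are not uniruled. So every projective variety has a resolution $\tilde W$ with a surjective morphism $\psi:\tilde W\to B$ with connected fibres and RC general fibre (the MRC fibration), where $B$ is smooth projective and is a point or not uniruled. For $X$ of Example 4 it is $\tau:X\to B$ when $B$ is not uniruled, for instance an elliptic curve.
* (BDPP) A smooth projective non-uniruled $B$ has $K_B$ pseudoeffective.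
* (BP) Berndtsson–Păun, Duke 145 (2008) (see also Păun–Takayama, J. Algebraic Geom. 27 (2018)): let $h:Y\to B$ be a surjective morphism with connected fibres of smooth projective varieties, $\Gamma\ge0$ a $\mathbb Q$-divisor with $(F,\Gamma|_F)$ klt for general fibres $F$, and $H^0(F,m(K_F+\Gamma|_F))\ne0$ for some $m\ge1$ with $m\Gamma$ integral. Then $K_{Y/B}+\Gamma$ is pseudoeffective.
* (BCHM) Existence of an MMP with scaling ending in a Mori fibre space for projective $\mathbb Q$-factorial klt pairs with $K+\Delta$ not pseudoeffective; relative log canonical models of klt pairs with relatively big $K+\Delta$; for a klt pair and a finite (possibly empty) set of exceptional divisors of discrepancy $\le0$, a projective birational $\mathbb Q$-factorial model whose exceptional divisors are exactly the given ones (Cor. 1.4.3).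
* (CL) Connectedness lemma [KM 5.48]: if $s:Y\to V$ is projective birational, $Y$ smooth, $V$ normal, $D=\sum d_iD_i$ snc on $Y$, $s_*D\ge0$ and $-(K_Y+D)$ is $s$-nef, then $\bigcup_{d_i\ge1}D_i$ has connected intersection with every fibre of $s$.
* Standard dlt theory (Kollár–Mori [KM]; Kollár, *Singularities of the MMP*): crepant $\mathbb Q$-factorial dlt modifications of lc pairs exist and extract only divisors of discrepancy $-1$; [KM 2.44] as quoted above (Szabó); a dlt pair $(V,\Delta)$ with $V$ quasi-projective admits $\Theta$ with $(V,\Theta)$ klt [KM 2.43]; strata $S$ of dlt pairs are normal, and $(S,\Delta_S)$ with $K_S+\Delta_S=(K+\Delta)|_S$ is dlt with $\lfloor\Delta_S\rfloor$ the union of the strata properly contained in $S$.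

## Down to a Mori fibre space and back: what has to be controlled

Since $K_X+\Delta-\epsilon E\sim_{\mathbb Q}-\epsilon E$ is not pseudoeffective, an MMP leads to a Mori fibre space $\pi:X'\to Z$. On $X'$ the image $E'$ of $E$ is ample on the fibres of $\pi$, which are RCC, so $E'$ looks accessible. In Example 3, with $E\sim3h-2P$, both extremal rays can be contracted, since $E$ has degree $2$ on lines in $P$ and degree $3-2=1$ on strict transforms of lines through $p$:

* ($\alpha$) $X'=\mathbb P^3$, $Z$ a point, $E'=S$;
* ($\beta$) $X'=X\to Z=\mathbb P^2$, the $\mathbb P^1$-bundle of lines through $p$, with $E'=\tilde S+P$, where $\tilde S$ lies over a cubic curve and $P$ is a section.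

The naive plan is to show that $E'$ is RCC and to take strict transforms. It stops at ($\alpha$): $S$ is RCC, and its strict transform $\tilde S$ is not. Also, $(X',E')$ is in general only lc, so $E'$ may be singular in a bad way, as at the vertex of $S$.

The way past this is to compare, instead of strict transforms, the full loci $\Delta^{=1}$ of all divisors of coefficient $1$ on crepant models. In ($\alpha$) this is $\tilde S\cup P=\pi^{-1}(S)$. Three things must be proved: chains lift along suitable maps of such loci (Lemmas 2–5 and Proposition 6); the locus $E'\cap F$ in a general fibre $F$, which is a non-klt locus of an lc log Fano pair, is RCC with a canonical smallest piece (Propositions 7 and 8); and these smallest pieces glue together to a subvariety that links different fibres (Step 3 of the proof).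

## Chains of rational curves and good morphisms

**Lemma 1.** Let $A$ be a reduced projective scheme and $R\subset A\times A$ the set of pairs joined by chains of rational curves in $A$ (diagonal included). Then $R$ is a countable union of closed sets. Hence if $A_i,A_j\subset A$ are irreducible closed subsets and $R$ contains a nonempty open subset of $A_i\times A_j$, then $R\supset A_i\times A_j$.

*Proof.* Fix a projective embedding. We claim that $R$ is the union of the diagonal and the images of the proper evaluation maps $\overline M_{0,2}(A,d)\to A\times A$, $d\ge1$. The image of a genus-$0$ stable map of positive degree is connected, and it is the union of the images of the non-contracted components, which are rational curves; so its two marked points are in $R$. Conversely let $x\ne y$ be joined by a chain: $x=p_0\in C_1$, $p_i\in C_i\cap C_{i+1}$, $p_k=y\in C_k$. If $p_{i-1}=p_i$ for some $i$, delete $C_i$ and one of these points; so we may assume $p_{i-1}\ne p_i$ for all $i$. On the normalization $\mathbb P^1_i$ of $C_i$ choose points over $p_{i-1}$ and $p_i$; they are distinct. Glue the $\mathbb P^1_i$ along the points over $p_1,\dots,p_{k-1}$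 and mark the points over $x$ and $y$. No component is contracted, so the map to $A$ is stable.

For the second claim, $A_i\times A_j$ is the union of the complement of the open set and the countably many closed sets making up $R$. An irreducible complex variety is not a countable union of proper closed subsets, so one of the closed sets of $R$ contains $A_i\times A_j$. $\square$

In particular, RC projective varieties are RCC. Being joined by a chain is an equivalence relation.

**Definition (good).** A surjective morphism $h:A\to B$ of reduced projective schemes is good if its closed fibres are RCC and every rational curve in $B$ is the image of a rational curve in $A$.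

*Example 6.* $\tilde S\to S$ (Example 1) is not good: the fibre over the vertex is elliptic. But $\tilde S\cup P=\pi^{-1}(S)\to S$ is good: its fibres are points and $P\cong\mathbb P^2$, and rational curves in $S$ lift by strict transform.

If $h$ is good and $B'\subset B$ is closed, then $h^{-1}(B')\to B'$ (reduced structures) is good.

**Lemma 2.** If $h:A\to B$ is good, then $A$ is RCC $\iff$ $B$ is RCC.

*Proof.* ($\Rightarrow$) Images of RCC schemes are RCC. ($\Leftarrow$) Let $x,y\in A$. If $h(x)=h(y)$, use the fibre. Otherwise let $C_1,\dots,C_k$ be a chain with $b_0=h(x)\in C_1$, $b_i\in C_i\cap C_{i+1}$, $b_k=h(y)\in C_k$. Lift $C_i$ to a rational curve $\tilde C_i$ with $h(\tilde C_i)=C_i$, choose points of $\tilde C_i$ over $b_{i-1}$ and $b_i$, and connect $x$, these points and $y$ inside the RCC fibres over $b_0,\dots,b_k$. $\square$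

## Lifting rational curves through birational maps to klt varieties

The fibre half of "good" comes from (HM). The next lemma supplies the other half.

**Lemma 3 (lifting).** Let $V$ be a normal projective variety, $(V,\Theta)$ klt for some $\Theta$, $h:T\to V$ projective birational, $T$ a variety. Every rational curve $C\subset V$ is the image of a rational curve in $T$. Hence, by (HM), $h$ is good.

*Proof.* If $C$ has codimension $\le1$, then $h^{-1}$ is defined at the generic point of $C$ because $V$ is normal and $h$ is proper; so $h$ is an isomorphism there, and the strict transform of $C$ works. Let $\operatorname{codim}C\ge2$, so $\dim V\ge3$. The plan is to extract one divisor over $C$ whose general fibre over $C$ is RC; it maps rationally to $T$, and a section of it over the normalization of $C$ is the lift. We work over an open $V^\circ\subset V$ meeting $C$, put $C^\circ=C\cap V^\circ$, and shrink $V^\circ$ when needed.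

**Step 3.1 (a divisor with a unique lc place over $C$).** This step builds $B\ge0$ on $V^\circ$ such that $(V^\circ,\Theta+B)$ is lc with a single lc place $S$, whose center is $C^\circ$.

First we need a log resolution $f:\hat V\to V^\circ$ of $(V,\Theta,\mathcal I_C)$ and an effective $F$ with $-F$ $f$-ample, everything with snc support. Take a smooth $V_0$ projective and birational over $V^\circ$. It is the blow-up of an ideal, so there is an effective $F_0$ with $-F_0$ relatively ample. Blow up smooth centers to reach $f_1:\hat V\to V_0$ on which the total transforms of everything are snc, with $F_1\ge0$ exceptional and $-F_1$ $f_1$-ample. Put $F=nf_1^*F_0+F_1$ with $n\gg0$.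

Let $G_k$ be all the relevant prime divisors (finitely many) and write
$$K_{\hat V}+\sum\theta_kG_k=f^*(K_V+\Theta),\quad \mathcal I_C\mathcal O_{\hat V}=\mathcal O(-\sum m_kG_k),\quad F=\sum r_kG_k ,$$
with $\theta_k<1$. If $m_k>0$, then $f(G_k)$ is a closed irreducible subset of $C^\circ$. Removing finitely many points, we may assume that every $G_k$ with $m_k>0$ dominates $C^\circ$; such $G_k$ exist, as their union is $f^{-1}(C^\circ)$. Fix a rational $0<t\ll1$ with $\theta_k+t(r_k+1)<1$ for all $k$. Increase each $r_k$ by a small rational number less than $1$; $-F$ stays $f$-ample, and $\theta_k+tr_k<1$ for the new $r_k$. For a suitable choice of these increments,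
$$\kappa:=\min_{m_k>0}\frac{1-\theta_k-tr_k}{m_k}>0$$
is attained by a single $G_k=:S$.

As $\mathcal I_C\mathcal O_{\hat V}$ is a quotient of $f^*\mathcal I_C$, $-\sum m_kG_k$ is $f$-nef. So $-(\kappa\sum m_kG_k+tF)$ is $f$-ample. For a sufficiently ample Cartier divisor $A$ on $V^\circ$ and $N\gg0$ divisible, $N(f^*A-\kappa\sum m_kG_k-tF)$ is base point free. Let $M$ be a general member of a finite-dimensional base point free subsystem. Then $M+N(\kappa\sum m_kG_k+tF)\in|f^*NA|=f^*|NA|$ (because $f_*\mathcal O_{\hat V}=\mathcal O_{V^\circ}$), so it equals $f^*(NB)$ with $B\ge0$ $\mathbb Q$-Cartier, and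
$$f^*(K_V+\Theta+B)=K_{\hat V}+\sum(\theta_k+\kappa m_k+tr_k)G_k+\tfrac1NM .$$
The support is snc by Bertini. All coefficients are $\le1$, and only $S$ has coefficient $1$. So $(V^\circ,\Theta+B)$ is lc with unique lc place $S$, with center $C^\circ$, and $b:=\operatorname{mult}_Sf^*B=\kappa m_S+tr_S>0$.

**Step 3.2 (extraction).** This step produces $g:\tilde V\to V^\circ$ whose only exceptional divisor is $\tilde S$ (the divisor $S$), with $-\tilde S$ $g$-ample.

For rational $0<\delta\ll1$ the pair $(V^\circ,\Theta+(1-\delta)B)$ is klt: on $\hat V$ its coefficients are $\theta_k+(1-\delta)(\kappa m_k+tr_k)<1$ and $(1-\delta)/N<1$. The discrepancy of $S$ is $-1+\delta b<0$. By (BCHM) there is a projective birational $g_1:V_1\to V^\circ$, $V_1$ $\mathbb Q$-factorial, with $S$ as only exceptional divisor. Let $\Theta_1,B_1$ be the strict transforms. Since $S$ has discrepancy $-1$ for $(V^\circ,\Theta+B)$,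
$$K_{V_1}+S+\Theta_1+B_1=g_1^*(K_V+\Theta+B),$$
and as $S$ is the unique lc place, $(V_1,S+\Theta_1+B_1)$ is plt. So $(V_1,(1-\delta)S+\Theta_1+B_1)$ is klt, with log canonical divisor $\sim_{\mathbb Q,V^\circ}-\delta S$, which is big over $V^\circ$ because $g_1$ is birational. Let $\lambda:V_1\dashrightarrow\tilde V$, $g:\tilde V\to V^\circ$ be its log canonical model over $V^\circ$.

Suppose $\lambda$ contracts $S$. Then the pushed-forward log canonical divisor on $\tilde V$ is $g^*(K_V+\Theta+B)$. It is $g$-ample and trivial over $V^\circ$, so $g$ is finite and birational onto a normal variety, an isomorphism. By the defining property of the log canonical model, on a common resolution, with $p$ the map to $V_1$, we have $p^*(-\delta S)\equiv_{V^\circ}\mathrm{Ex}$ with $\mathrm{Ex}\ge0$ exceptional over $\tilde V=V^\circ$. So $\delta p^*S+\mathrm{Ex}$ is effective, nonzero, exceptional over $V^\circ$ and numerically trivial over $V^\circ$. The negativity lemma, applied to it and to its negative, forces it to be $0$, a contradiction.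

Hence $\tilde S=\lambda_*S$ is a prime divisor. With $\tilde\Theta=\lambda_*\Theta_1$, $\tilde B=\lambda_*B_1$, pushing forward gives $K_{\tilde V}+\tilde S+\tilde\Theta+\tilde B=g^*(K_V+\Theta+B)$. The $g$-ample divisor of the model is $g^*(K_V+\Theta+B)-\delta\tilde S$. So $\tilde S$ is $\mathbb Q$-Cartier, $-\tilde S$ is $g$-ample, and $(\tilde V,\tilde S+\tilde\Theta+\tilde B)$ is crepant to $(V^\circ,\Theta+B)$ with $S$ a divisor on $\tilde V$, hence plt.

**Step 3.3 (fibres of $\tilde S\to C^\circ$).** This step shows that the general fibre is RC. Let $x\in C^\circ$. The fibre $g^{-1}(x)$ is connected ($V^\circ$ is normal), and it is positive-dimensional because it contains the fibre of $\tilde S\to C^\circ$ and $\dim\tilde S\ge2$. So each of its points lies on a curve $\ell\subset g^{-1}(x)$. As $\tilde S\cdot\ell<0$, $\ell\subset\tilde S$. Thus $g^{-1}(x)\subset\tilde S$, and $\tilde S\to C^\circ$ has connected fibres. As $\tilde S$ is normal (plt), its general fibre is normal, and being connected it is irreducible.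

By adjunction $(\tilde S,\mathrm{Diff}(\tilde\Theta+\tilde B))$ is klt with log canonical divisor $\sim_{\mathbb Q,C^\circ}0$. The divisor $\tilde B=g^*B-b\tilde S$ is $\mathbb Q$-Cartier and does not contain $\tilde S$. So
$$\Xi:=\mathrm{Diff}(\tilde\Theta)=\mathrm{Diff}(\tilde\Theta+\tilde B)-\tilde B|_{\tilde S}\ge0,$$
$(\tilde S,\Xi)$ is klt, and $-(K_{\tilde S}+\Xi)\sim_{\mathbb Q,C^\circ}\tilde B|_{\tilde S}\sim_{\mathbb Q,C^\circ}-b\tilde S|_{\tilde S}$ is ample over $C^\circ$. So the general fibre of $\tilde S\to C^\circ$ is a klt log Fano variety, hence RC by (HM).

**Step 3.4 (a section).** This step produces the lift. As $\tilde V$ is normal and $T\to V$ is proper, the rational map $\tilde V\dashrightarrow T$ over $V$ is defined at the generic point of $\tilde S$. As $g$ is projective, $\tilde V$ is closed in some $V^\circ\times\mathbb P^n$. Let $S^c$ be the closure of $\tilde S$ in $V\times\mathbb P^n$; its part over $V^\circ$ is $\tilde S$. Take a smooth projective $\bar S$, birational over $S^c$, with a morphism $\bar S\to T$ extending $\tilde S\dashrightarrow T$. Then $\bar S\to T\to V$ agrees with $\bar S\to S^c\to V$. So it has image $C$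 and, as $\bar S$ is normal, factors through the normalization $\mathbb P^1\to C$. Over $C^\circ$, $\bar S$ is projective and birational over the normal variety $\tilde S$, so the fibres over $C^\circ$ are connected. The general fibre of $\bar S\to\mathbb P^1$ is therefore smooth, connected, and by dimension not contained in the locus where $\bar S\to S^c$ fails to be an isomorphism onto an open subset; so it is birational to a general fibre of $\tilde S\to C^\circ$, hence RC. By (GHS) there is a section $\mathbb P^1\to\bar S$. Its image in $T$ is a rational curve mapping onto $C$.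

Finally $h$ is surjective, its fibres are RCC by (HM) with $f=\mathrm{id}$, and rational curves lift; so $h$ is good. $\square$

## The locus of coefficient one under blow-ups and crepant maps

A smooth center $B\subset Y$ has normal crossings with an snc divisor $G$ if near each point there are coordinates in which each component of $G$ through it is a coordinate hyperplane and $B$ is empty or a coordinate subspace.

**Lemma 4 (blow-ups).** Let $Y$ be smooth projective, $G$ an snc divisor, $\Delta_Y$ a $\mathbb Q$-divisor (not necessarily effective) with support in $G$ and coefficients $\le1$. Let $\beta:Y_1\to Y$ be the blow-up of a smooth irreducible $B$ of codimension $c\ge2$ having normal crossings with $G$, and $K_{Y_1}+\Delta_1=\beta^*(K_Y+\Delta_Y)$. Then $\Delta_1$ has coefficients $\le1$ and $\Delta_1^{=1}\to\Delta_Y^{=1}$ is good.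

*Proof.* As $K_{Y_1}=\beta^*K_Y+(c-1)P$, the exceptional divisor $P=\mathbb P(N_B)$ has coefficient
$$1-c+\sum_{G_i\supset B}\mathrm{coef}_{G_i}\Delta_Y\ \le\ 1$$
in $\Delta_1$, since at most $c$ of the $G_i$ contain $B$. Equality holds iff exactly $c$ of them contain $B$, all with coefficient $1$; that is, iff $B$ is a component of the intersection of $c$ components of $\Delta_Y^{=1}$. Put $E=\Delta_Y^{=1}$, $E_1=\Delta_1^{=1}$.

**Case (a): equality.** Then $B\subset E$ and $E_1$ is the strict transform of $E$ together with $P$, so $E_1=\beta^{-1}(E)$. Fibres over $E$ are points or $\mathbb P^{c-1}$. Rational curves not in $B$ lift by strict transform. Those in $B$ lift because a projective bundle over $\mathbb P^1$ has a section.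

**Case (b): otherwise.** Now $E_1$ is the strict transform of $E$. Over $x\in E\setminus B$ fibres are points. Let $x\in E\cap B$, and let $G_i=\{x_i=0\}$, $i=1,\dots,s$, be the components of $E$ through $x$, those containing $B$ being $i\le a$. In suitable coordinates $B=\{x_1=\dots=x_a=y_1=\dots=y_e=0\}$ with $a+e=c$, where $x_{a+1},\dots,x_s$ are further coordinates. We have $e\ge1$: if $a=c$, then $c$ components of coefficient $1$ contain $B$, which is case (a). In $\beta^{-1}(x)=\mathbb P^{c-1}$ with coordinates $[X_1:\dots:X_a:Y_1:\dots:Y_e]$, the strict transform of $G_i$ cuts out $\{X_i=0\}$ for $i\le a$ and everything for $i>a$, since then the strict transform is $\beta^{-1}(G_i)$. These are linear spaces, all containing the point with $Y_1=1$ and all other coordinates $0$. So the fibre of $E_1$ over $x$, their union, is RCC.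

Lifting: let $C\subset G_i\subset E$ be a rational curve. If $C\not\subset B$, take the strict transform. If $C\subset B\subset G_i$, the strict transform of $G_i$ contains the projective bundle $\mathbb P(N_{B/G_i})\to B$, of bundle rank $c-1\ge1$. If $C\subset B\not\subset G_i$, it contains $P|_C$. In both cases there is a section over the normalization of $C$. $\square$

*Example 7.* For two lines in $\mathbb P^2$, blowing up their common point is case (a): the locus becomes a chain of three curves. Blowing up another point of one of the lines is case (b): the locus is unchanged up to isomorphism.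

**Lemma 5.** Let $(V,\Delta_V)$ be projective dlt. There is a log resolution $s:Y\to V$, $Y$ projective, $K_Y+\Delta_Y=s^*(K_V+\Delta_V)$, $\operatorname{Supp}\Delta_Y$ snc with coefficients $\le1$, such that $\Delta_Y^{=1}\to\lfloor\Delta_V\rfloor$ is good.

*Proof.* Take Szabó's resolution [KM 2.44]: all exceptional divisors have discrepancy $>-1$, so $\Delta_Y^{=1}$ is the strict transform of $\lfloor\Delta_V\rfloor=\sum V_j$, with components $T_j\to V_j$. Each $V_j$ is normal and carries a dlt structure by adjunction, hence a klt one [KM 2.43]. So $T_j\to V_j$ is good by Lemma 3. A rational curve in $\lfloor\Delta_V\rfloor$ lies in some $V_j$, so it lifts. The fibre of $\Delta_Y^{=1}$ over $v\in\lfloor\Delta_V\rfloor$ is a finite nonempty union of RCC sets $(T_j)_v$. It is connected by (CL), applied to $D=\Delta_Y$: $s_*\Delta_Y=\Delta_V\ge0$ and $K_Y+\Delta_Y$ is trivial on the fibres. So it is RCC. $\square$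

**Proposition 6.** Let $(V,\Delta_V)$ be projective dlt and $(V',\Delta')$ projective lc and crepant to it under a birational map $V\dashrightarrow V'$. If $\lfloor\Delta_V\rfloor$ is RCC, then $\mathrm{Nklt}(V',\Delta')$ is RCC.

*Proof.* Take $s:Y\to V$ as in Lemma 5. Embed $V'\subset\mathbb P^n$; the map $Y\dashrightarrow V'$ is given by sections of a line bundle, which generate a base ideal $\mathcal I\subset\mathcal O_Y$ up to a twist. By Hironaka's principalization (Kollár, *Lectures on Resolution of Singularities*, Ch. 3), blow-ups along smooth centers having normal crossings with the transforms of $\operatorname{Supp}\Delta_Y$ and the exceptional divisors make $\mathcal I$ invertible. So they resolve the map and give $r:Y_k\to V'$. We may blow up the connected components of a center one at a time. Components of codimension one give isomorphisms; we then just add the component to the snc divisor $G$. For the others, Lemma 4 applies, and its $\Delta_1$ is again supported on the snc divisor formed by $P$ and the strict transform of $G$.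

By Lemma 5 and Lemma 2, $\Delta_Y^{=1}$ is RCC. By Lemma 4 and Lemma 2, repeatedly, so is $\Delta_{Y_k}^{=1}$. By crepancy $K_{Y_k}+\Delta_{Y_k}=r^*(K_{V'}+\Delta')$, with snc support and coefficients $\le1$. The lc places of $(V',\Delta')$ have centers on $Y_k$ inside $\Delta_{Y_k}^{=1}$, and its components are lc places. So $\mathrm{Nklt}(V',\Delta')=r(\Delta_{Y_k}^{=1})$, which is RCC as an image. $\square$

The hypothesis is asymmetric: the source must be dlt, the target only lc. In Example 3 with the roles reversed, $\mathbb P^3$ would be the source; this is why Step 4 below passes to a dlt modification.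

## Lc centers of lc log Fano pairs

**Proposition 7.** Let $(S,\Delta_S)$ be projective lc, $\Delta_S\ge0$, $N_S=\mathrm{Nklt}(S,\Delta_S)$. Let $f:S\to W$ be surjective with connected fibres onto a normal projective variety, with $K_S+\Delta_S\sim_{\mathbb Q}-f^*H$, $H$ ample. Let $\mu:\tilde W\to W$ be a resolution and $\psi:\tilde W\to B$ a surjective morphism with connected fibres onto a smooth projective non-uniruled $B$, $\dim B>0$. Then $\psi(\mu^{-1}(f(N_S)))=B$. In particular, if $N_S=\emptyset$ then $W$ is RC.

*Example 8.* In Example 3 take $S$ of the proposition to be $\tilde S$ with $\Delta_{\tilde S}=\tilde S\cap P$. By (1), $K_{\tilde S}+\Delta_{\tilde S}\sim-h|_{\tilde S}$, and $f:\tilde S\to W$ is the map to the cubic cone. With $\tilde W=\tilde S$ and $\psi:\tilde S\to\Gamma$, the set $\mu^{-1}(f(N_S))$ is the curve $\tilde S\cap P$, and it maps onto $\Gamma$ as asserted.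

*Proof.* Suppose that the closed set $\mu^{-1}(f(N_S))$ does not dominate $B$. The proof makes the boundary klt over the generic point of $B$ with a little negativity pulled back from $B$, and contradicts positivity of relative canonical classes.

**Step 7.1 (the boundary).** This step arranges a boundary to which (BP) applies. Take a log resolution $\sigma:\tilde S\to S$ with $\tilde f:\tilde S\to\tilde W$ over $f$, and put $h=\psi\tilde f$. The general fibres of $\tilde f$ are those of $f\sigma$, which are connected; as $\tilde W$ is normal, the finite part of the Stein factorization of $\tilde f$ is birational, hence an isomorphism. So $\tilde f$ and $h$ have connected fibres. Write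
$$K_{\tilde S}+\Gamma=\sigma^*(K_S+\Delta_S)+P,$$
with $\Gamma,P\ge0$ without common components and $\Gamma+P$ snc. As $\Delta_S\ge0$, $P$ is $\sigma$-exceptional. Components of $\Gamma$ have coefficient $\le1$. Those of coefficient $1$ map into $N_S$, so their images in $\tilde W$ lie in $\mu^{-1}(f(N_S))$, and they do not dominate $B$. So $(\tilde S,\Gamma)$ is klt over the generic point of $B$ (that is, over a dense open subset).

Write $\mu^*H\sim_{\mathbb Q}A+N$ with $A$ ample, $N\ge0$. For rational $0<\eta\ll1$, $(\tilde S,\Gamma+\eta\tilde f^*N)$ is klt over the generic point of $B$. Let $A_B$ be very ample on $B$. For $0<\delta\ll1$ rational, $(1-\eta)\mu^*H+\eta A-\delta\psi^*A_B$ is ample. Let $A''$ be $\frac1k$ times a general member of its $k$-th multiple, $k\gg0$ divisible so that this multiple is free. Put $\Gamma'=\Gamma+\eta\tilde f^*N+\tilde f^*A''$. By Bertini it is klt over the generic point of $B$. Since $\eta N+A''\sim_{\mathbb Q}\mu^*H-\delta\psi^*A_B$ and $\sigma^*(K_S+\Delta_S)\sim_{\mathbb Q}-\tilde f^*\mu^*H$,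
$$K_{\tilde S}+\Gamma'\sim_{\mathbb Q}P-\delta h^*A_B .\tag{3}$$

**Step 7.2 (contradiction).** This step compares signs. On general fibres $F$ of $h$, $(F,\Gamma'|_F)$ is klt and, by (3), $K_F+\Gamma'|_F\sim_{\mathbb Q}P|_F\ge0$. So by (BP), $K_{\tilde S/B}+\Gamma'\sim_{\mathbb Q}P-h^*K_B-\delta h^*A_B$ is pseudoeffective. Let $A_S$ be very ample on $S$ and $d=\dim S$. Then
$$0\le P\cdot(\sigma^*A_S)^{d-1}-h^*K_B\cdot(\sigma^*A_S)^{d-1}-\delta\,h^*A_B\cdot(\sigma^*A_S)^{d-1}.$$
The first term is $0$, as $P$ is $\sigma$-exceptional. By (BDPP) $K_B$ is pseudoeffective, so $h^*K_B$ is, and $h^*K_B\cdot(\sigma^*A_S)^{d-1}\ge0$. A general member of the free linear system $h^*|A_B|$ is nonzero (as $\dim B>0$) and contains no $\sigma$-exceptional divisor, so its image under $\sigma_*$ is a nonzero effective divisor and $h^*A_B\cdot(\sigma^*A_S)^{d-1}>0$. So the right side is negative, a contradiction.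

**Step 7.3 (the case $N_S=\emptyset$).** This step gives the last claim. Choose a resolution $\mu$ on which the MRC fibration is a morphism $\psi:\tilde W\to B$, with $B$ a point or non-uniruled. If $\dim B>0$, the first part gives $\emptyset=B$. So $B$ is a point, $\tilde W$ is RC, and $W$ is RC. $\square$

**Proposition 8.** Let $(F,\Delta)$ be projective lc with $H_F:=-(K_F+\Delta)$ ample and $\mathrm{Nklt}(F,\Delta)\ne\emptyset$, and suppose there is a $\mathbb Q$-divisor $\Theta\ge0$ with $(F,\Theta)$ klt. Then there is an lc center $W_0$ contained in every lc center; $W_0$ is RC; every lc center is RCC; $\mathrm{Nklt}(F,\Delta)$ is RCC.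

*Example 9.* For $(\mathbb P^3,S)$ of Example 3 the lc centers are $S$ and $W_0=\{p\}$. Here $S$ is RCC, though not RC.

*Proof.* **Step 8.1 (tie breaking).** This step assumes that there are two minimal lc centers and isolates them. Every lc center contains one that is minimal under inclusion. Suppose $W_1\ne W_2$ are minimal lc centers, and let $\mathcal I$ be the ideal of $W_1\cup W_2$. Take a log resolution $f:\hat F\to F$ of $(F,\Delta+\Theta,\mathcal I)$ on which both $W_1$ and $W_2$ are centers of divisorial lc places of $(F,\Delta)$. With $e$ running over the finitely many relevant prime divisors of $\hat F$ write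
$$K_{\hat F}+\sum d_ee=f^*(K_F+\Delta),\quad K_{\hat F}+\sum\theta_ee=f^*(K_F+\Theta),\quad\mathcal I\mathcal O_{\hat F}=\mathcal O(-\sum m_ee).$$
So $d_e\le1$, $\theta_e<1$, and $m_e\ge1$ iff $f(e)\subset W_1\cup W_2$, otherwise $m_e=0$. Choose an ample Cartier divisor $A_F$ with $\mathcal I(A_F)$ globally generated, and $D_1,D_2$ general in $|\mathcal I(A_F)|$. Then $f^*D_i=\sum m_ee+Q_i$ with $Q_i$ general in a free linear system. Let $C>0$ be rational with $C\ge1-\theta_e$ for all $e$. For rational $0<\epsilon\ll1$ put
$$\Delta_\epsilon=(1-\epsilon)\Delta+\epsilon\Theta+\tfrac{C\epsilon}2(D_1+D_2)\ge0 .$$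
Then $-(K_F+\Delta_\epsilon)\sim_{\mathbb Q}(1-\epsilon)H_F-\epsilon(K_F+\Theta+CA_F)$ is $\mathbb Q$-Cartier and ample. We have $f^*(K_F+\Delta_\epsilon)=K_{\hat F}+\hat D$ with $\hat D$ snc, where $Q_i$ has coefficient $\frac{C\epsilon}2<1$ and $e$ has coefficient $(1-\epsilon)d_e+\epsilon\theta_e+C\epsilon m_e$.

If $d_e<1$, this is $<1$ for $\epsilon\ll1$. If $d_e=1$ and $m_e=0$, it is $1-\epsilon(1-\theta_e)<1$. If $d_e=1$ and $m_e\ge1$, it is $1-\epsilon(1-\theta_e)+C\epsilon m_e\ge1$; then $f(e)$ is an lc center contained in $W_1$ or in $W_2$, hence equal to $W_1$ or $W_2$ by minimality. So the components of $\hat D$ of coefficient $\ge1$ are exactly the $e$ with $d_e=1$ and $f(e)\in\{W_1,W_2\}$, and both cases occur.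

**Step 8.2 (connectedness).** This step shows that the union of these components is connected. Let $P=\lceil-\hat D^{<1}\rceil$ and $\Phi=\lfloor\hat D^{\ge1}\rfloor$, where $\hat D^{<1}$ and $\hat D^{\geq1}$ collect the components with coefficient $<1$ and $\ge1$. Then $P\ge0$, and $P$ is $f$-exceptional: its components have negative coefficient in $\hat D$, and $f_*\hat D=\Delta_\epsilon\ge0$. Now
$$P-\Phi=-\lfloor\hat D\rfloor\sim_{\mathbb Q}K_{\hat F}+\{\hat D\}-f^*(K_F+\Delta_\epsilon),$$
and $-f^*(K_F+\Delta_\epsilon)$ is nef and big, so Kawamata–Viehweg gives $H^1(\hat F,\mathcal O(P-\Phi))=0$. Hence $\mathbb C=H^0(F,\mathcal O_F)=H^0(\hat F,\mathcal O(P))\to H^0(\Phi,\mathcal O_\Phi(P))$ is onto. If $\Phi$ were the disjoint union of two nonempty open and closed parts, the canonical section of $\mathcal O(P)$ would restrict to a nonzero section on each ($P$ and $\Phi$ have no common component); extending each by zero, the target would have dimension $\ge2$, a contradiction.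

**Step 8.3 (uniqueness of the minimal lc center).** This step derives the contradiction. By 8.1 and 8.2 some $e_1$ with $f(e_1)=W_1$ meets some $e_2$ with $f(e_2)=W_2$, and $d_{e_1}=d_{e_2}=1$. Blowing up a component of $e_1\cap e_2$ gives a divisor of coefficient $1+1-1=1$, an lc place of $(F,\Delta)$, whose center lies in $W_1\cap W_2$. As $W_1\ne W_2$, this center is properly contained in $W_1$ or in $W_2$, against minimality. So the minimal lc center $W_0$ is unique, and it lies in every lc center.

**Step 8.4 (lc centers are RCC).** This step uses Proposition 7 and induction. Let $t:(F^d,\Delta^d)\to(F,\Delta)$ be a crepant dlt modification; lc centers of $(F,\Delta)$ are the images of strata of $(F^d,\Delta^d)$. Let $W$ be an lc center, and assume by induction on dimension that lc centers of smaller dimension are RCC. Let $S$ be minimal among the strata with $t(S)=W$, and let $S\xrightarrow{f}W^\flat\xrightarrow{\nu}W$ be the Stein factorization, $W^\flat$ normal, $\nu$ finite and surjective. Then $(S,\Delta_S)$ is dlt with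
$$K_S+\Delta_S=(K_{F^d}+\Delta^d)|_S\sim_{\mathbb Q}-f^*\nu^*H_F ,$$
$\nu^*H_F$ is ample, and $N_S=\mathrm{Nklt}(S,\Delta_S)=\lfloor\Delta_S\rfloor$ is the union of the strata properly contained in $S$. By minimality of $S$, none of these maps onto $W$; so $\nu f(N_S)$ is a union of lc centers properly contained in $W$, which are RCC by induction.

If $N_S=\emptyset$, then $W^\flat$, hence $W$, is RC by Proposition 7. This is the case for $W=W_0$, which contains no smaller lc center; so $W_0$ is RC.

Otherwise let $\mu:\tilde W\to W^\flat$ be a resolution on which the MRC fibration is a morphism $\psi:\tilde W\to B$, $B$ smooth projective, non-uniruled or a point. If $\dim B=0$, $\tilde W$ is RC and $W$ is RCC. If $\dim B>0$, Proposition 7 gives $\psi(\mu^{-1}(f(N_S)))=B$, so every general fibre of $\psi$, which is RC, meets $\mu^{-1}(f(N_S))$. Taking images in $W$, a general point of $W$ is joined by a chain in $W$ to $\nu f(N_S)$, which is a union of RCC sets all containing $W_0$. Thus two general points of $W$ are joined by a chain in $W$, and $W$ is RCC by Lemma 1.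

Finally $\mathrm{Nklt}(F,\Delta)$ is a finite union of lc centers, all RCC and all containing $W_0$; so it is RCC. $\square$

## Proof of Theorem B

Let $R:=\Delta-E$; its coefficients lie in $[0,1)$. By the dlt property $\mathrm{Nklt}(X,\Delta)=E$.

**Step 1 (MMP).** This step replaces $X$ by a Mori fibre space with a crepant boundary. By [KM 2.43] there is a klt pair on $X$, so by (BCHM) with the empty set of divisors there is a small projective birational $q:X^q\to X$ with $X^q$ $\mathbb Q$-factorial. Let $\Delta^q,E^q,R^q$ be the strict transforms of $\Delta,E,R$. As $q$ is small, $K_{X^q}+\Delta^q=q^*(K_X+\Delta)$, so $(X^q,\Delta^q)$ is crepant to $(X,\Delta)$.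

It is dlt. Let $Z_0\subset X$ be as in the definition of dlt for $(X,\Delta)$. Over the smooth variety $X\setminus Z_0$ the small projective morphism $q$ is an isomorphism, so $(X^q,\Delta^q)$ is snc outside $q^{-1}(Z_0)$. Divisors with center in $q^{-1}(Z_0)$ have center in $Z_0$ on $X$, and the same discrepancy, which is $>-1$.

$R^q$ is big: from $R\sim_{\mathbb Q}A+N$ we get $R^q\sim_{\mathbb Q}q^*A+N^q$ with $N^q\ge0$ the strict transform of $N$, because $q$ is small; and $q^*A$ is big.

The lc centers of $(X^q,\Delta^q)$ lie in $E^q$, so lc places get strictly larger discrepancy when $\epsilon E^q$ is subtracted. Hence for rational $0<\epsilon\ll1$ the pair $(X^q,\Delta^q-\epsilon E^q)$ is klt. Moreover $K_{X^q}+\Delta^q-\epsilon E^q\sim_{\mathbb Q}-\epsilon E^q$ is not pseudoeffective, since $E^q\ne0$ is effective. By (BCHM) an MMP ends with a Mori fibre space $\pi:X'\to Z$. Let $\Delta'=E'+R'$ be the images of $\Delta^q=E^q+R^q$. We record three facts.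

(1.1) $X'$ is $\mathbb Q$-factorial, $(X',\Delta'-\epsilon E')$ is klt, $\rho(X'/Z)=1$, and $-(K_{X'}+\Delta'-\epsilon E')\sim_{\mathbb Q}\epsilon E'$ is $\pi$-ample. By (HM) all fibres of $\pi$ are RCC. Being positive-dimensional, they meet $E'$.

(1.2) $K_{X'}+\Delta'\sim_{\mathbb Q}0$, and $(X',\Delta')$ is crepant to $(X,\Delta)$: from $N(K_{X^q}+\Delta^q)=\operatorname{div}\varphi$ we get $N(K_{X'}+\Delta')=\operatorname{div}\varphi$ by pushforward, so both pullbacks to a common resolution are $\frac1N\operatorname{div}\varphi$. So $(X',\Delta')$ is lc. A divisor of discrepancy $-1$ for $(X',\Delta')$ has discrepancy $>-1$ for the klt pair of (1.1), so its center lies in $E'$; and components of $E'$ have coefficient $1$. Thus $\mathrm{Nklt}(X',\Delta')=E'$. As $R'\ge0$ is $\mathbb Q$-Cartier, discrepancies of $(X',E')$ are at least those of $(X',\Delta')$; so $(X',E')$ is lc with $\mathrm{Nklt}(X',E')=E'$. Also $\lfloor\Delta'\rfloor=E'$.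

(1.3) $R'$ is big, as the pushforward of a big divisor under a birational contraction. So $R'$ is $\mathbb Q$-linearly equivalent to an ample plus an effective divisor, and is positive on general curves in general fibres of $\pi$. As $\rho(X'/Z)=1$, $-(K_{X'}+E')\sim_{\mathbb Q}R'$ is $\pi$-ample.

**Step 2 ($E$ RCC implies $X$ RC).** This step proves one direction. By Proposition 6 applied to $(X,\Delta)$ (dlt) and $(X',\Delta')$ (lc), $E'=\mathrm{Nklt}(X',\Delta')$ is RCC. Every point of $X'$ lies in a fibre of $\pi$, which is RCC and meets $E'$. So $X'$ is RCC. As $(X',\Delta'-\epsilon E')$ is klt, a resolution $\tilde X'\to X'$ is good (Lemma 3), so $\tilde X'$ is RCC by Lemma 2. It is smooth, hence RC. So $X$ is RC.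

From now on $X$ is RC. Then $X'$ and $Z$ are RC ($Z$ may be a point).

**Step 3 ($E'$ is RCC).** This step works on the Mori fibre space, in four parts.

*3a. The general fibre.* Let $r:\hat X\to X'$ be a log resolution of $(X',\Delta')$ and $K_{\hat X}+\hat\Delta=r^*(K_{X'}+E')$. So $\hat\Delta$ is snc with coefficients $\le1$ and $r(\hat\Delta^{=1})=\mathrm{Nklt}(X',E')=E'$. Let $F=F_z$ be the fibre of $\pi$ over a general $z$. It is normal and connected, so irreducible, and $K_F=K_{X'}|_F$. By generic smoothness applied to $\hat X$ and to all intersections of the relevant divisors, $\hat X_z=r^{-1}(F_z)\to F_z$ is a log resolution with $K_{\hat X_z}+\hat\Delta|_{\hat X_z}=r^*(K_F+E'|_F)$ and $\hat\Delta|_{\hat X_z}$ snc. So $(F,E'|_F)$ is lc with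
$$\mathrm{Nklt}(F,E'|_F)=r(\hat\Delta^{=1}\cap\hat X_z)=r(\hat\Delta^{=1})\cap F_z=E'\cap F\ne\emptyset .$$
In the same way $(F,(\Delta'-\epsilon E')|_F)$ is klt. By (1.3), $-(K_F+E'|_F)$ is ample. By Proposition 8, $E'\cap F$ is RCC, with RC minimal lc center $W_0(F)$.

*3b. Claim: there is a closed RC subvariety $W'\subset E'$ with $W'\cap F_z=W_0(F_z)$ for general $z$.* This is what links different fibres. Let $\Sigma_1,\dots,\Sigma_l$ be the strata of $\hat\Delta^{=1}$ dominating $Z$; the others do not meet a general $\hat X_z$. For general $z$, the lc centers of $(F_z,E'|_{F_z})$ are the sets $r(K)$, where $K$ is a connected component of some $(\Sigma_i)_z$; this fibre is smooth, so $K$ is irreducible. Let $\Sigma_i\to Z_i\to Z$ be the Stein factorization. The sets $K$ are the fibres of $\Sigma_i\to Z_i$, and $Z_i$ is irreducible and finite over $Z$. Let $T_i$ be the image of $\Sigma_i$ in $X'\times Z_i$. It is irreducible and its fibre over $w\in Z_i$ is $r(K_w)$, so $\dim r(K_w)=\dim T_i-\dim Z_i=:e_i$ for $w$ in a dense open $U_i\subset Z_i$. The image of $Z_i\setminus U_i$ in $Z$ is a proper closed subset. So for general $z$ and all $K\subset(\Sigma_i)_z$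 we have $\dim r(K)=e_i$: the number $e_i$ does not depend on $z$ or $K$.

Choose $i$ with $e_i$ minimal. For $K\subset(\Sigma_i)_z$ we have $W_0(F_z)\subset r(K)$ and, as $\dim W_0(F_z)$ is some $e_j$, $\dim W_0(F_z)\ge e_i=\dim r(K)$. As $r(K)$ is irreducible, $r(K)=W_0(F_z)$. Put $W'=r(\Sigma_i)\subset E'$. Then $W'\cap F_z=r((\Sigma_i)_z)=W_0(F_z)$.

It remains to see that $W'$ is RC. Let $\bar W\to W'$ be a resolution, an isomorphism over a dense open $W'^\circ\subset W'$. For general $z$, $\bar W_z$ is smooth of pure dimension $\dim W'-\dim Z$, while the fibre over $z$ of the complement of the preimage of $W'^\circ$ has smaller dimension. So each component of $\bar W_z$ meets the preimage of $W'^\circ$ and maps birationally onto its image. This image is a component of $W'\cap F_z=W_0(F_z)$, by dimension. Different components have different images, since they differ over $W'^\circ$. As $W_0(F_z)$ is irreducible, $\bar W_z$ is irreducible and birational to $W_0(F_z)$, hence RC. As $Z$ is RC, $\bar W$ and hence $W'$ are RC by (GHS). This proves the claim.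

*3c. The horizontal part.* Let $E'_h$ be the union of the components of $E'$ dominating $Z$, so $E'\cap F_z=E'_h\cap F_z$ for general $z$. Two points of $E'_h$ over general points $z_1,z_2$ are joined inside $E'$: move in $E'\cap F_{z_i}$, which is RCC, to $W'\cap F_{z_i}$, then move in $W'$, which is RC and so RCC. For two components $A_1,A_2$ of $E'_h$ the pairs over general $(z_1,z_2)$ contain a nonempty open subset of $A_1\times A_2$. By Lemma 1 any two points of $E'_h$ are chain connected in $E'$.

*3d. The vertical part.* Let $G$ be a component of $E'$ not dominating $Z$. Then $G$ is disjoint from general fibres, so it is trivial on curves in them, and $G\equiv_Z0$ as $\rho(X'/Z)=1$. A curve in a fibre of $\pi$ meeting $G$ but not contained in it would have positive intersection with $G$. So every curve in a fibre that meets $G$ lies in $G$. As fibres are connected, every fibre meeting $G$ is contained in $G$. Also $E'_h$ is $\pi$-ample, because $E'$ is and the vertical components are $\pi$-numerically trivial. So $E'_h$ meets every fibre. Hence each $x\in G$ is joined to $E'_h$ inside $\pi^{-1}(\pi(x))\subset G\subset E'$, which is RCC. Together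 with 3c, $E'$ is RCC.

*Example 10.* In outcome ($\beta$) above, $F=\mathbb P^1$, $E'\cap F=P\cap F$ is a point, $W_0(F)$ is this point, $W'=E'_h=P$, and $G=\tilde S$ is a union of fibres, as 3d predicts. In outcome ($\alpha$), $Z$ is a point and $E'=S$ is RCC with $W'=W_0=\{p\}$.

**Step 4 (dlt modification).** This step climbs to a dlt model, so that Proposition 6 can be used in the return direction. Let $g:(X'',\Delta'')\to(X',\Delta')$ be a crepant dlt modification and $E''=\lfloor\Delta''\rfloor$. All $g$-exceptional divisors have coefficient $1$, so $E''$ is the strict transform of $E'$ plus all exceptional divisors. As $X'$ is $\mathbb Q$-factorial, $\mathrm{Exc}(g)$ has pure codimension $1$, so $\mathrm{Exc}(g)\subset E''$. A point of $g^{-1}(E')$ outside $\mathrm{Exc}(g)$ lies on the strict transform of $E'$, so $g^{-1}(E')\subset E''$. Also $g(E'')=\mathrm{Nklt}(X',\Delta')=E'$, so $E''\subset g^{-1}(E')$. Hence $E''=g^{-1}(E')$.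

Since $(X',\Delta'-\epsilon E')$ is klt, $g:X''\to X'$ is good (Lemma 3). So its restriction $E''=g^{-1}(E')\to E'$ is good, and $E''$ is RCC by Lemma 2.

**Step 5 (back to $X$).** This step transports the conclusion. $(X'',\Delta'')$ is projective dlt and crepant to $(X',\Delta')$, hence to $(X,\Delta)$. By Proposition 6, $\mathrm{Nklt}(X,\Delta)=E$ is RCC. This proves Theorem B, hence Theorem A and Corollary C. $\blacksquare$
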